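\title{Failure of the exponential large deviation estimate for analytic quasi-periodic cocycles on higher-dimensional tori}

\begin{abstract}
Let $\nu\ge2$ and let $\omega\in\mathbb T^\nu$ be Diophantine. We construct real-analytic $SL(2,\mathbb R)$-cocycles over the shift $x\mapsto x+\omega$ whose finite-scale top Lyapunov exponents are all at least $1.31$, while the set where $\frac1n\log\|A^{(n)}(x)\|<1.2$ has measure larger than $\exp(-n/(\log n)^{1/50})$ for infinitely many $n$. Hence a large deviation estimate with an exponential bound $e^{-c(\delta)n}$ does not hold in general on higher-dimensional tori. The failure is Baire-generic in an explicit family. The proof places many exact cancellations of hyperbolic growth on a single orbit, by an analytic perturbation that is small because orbit segments in dimension $\nu\ge2$ are well separated.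
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\nu\ge2$, $d\ge2$, and $\mathbb K=\mathbb R$ or $\mathbb C$. We write $\mathrm{mes}$ for Lebesgue measure on $\mathbb R$ and for normalized Lebesgue measure on a torus $\mathbb T^\mu=\mathbb R^\mu/\mathbb Z^\mu$. For $x\in\mathbb T^\mu$ let $|x|_{\mathbb T}$ be the distance, in the maximum norm, from a representative of $x$ to $\mathbb Z^\mu$; for $\mu=1$ this is the distance to the nearest integer. A frequency vector $\omega\in\mathbb T^\nu$ is called \emph{Diophantine} if there is $c(\omega)>0$ with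
\begin{equation}\label{eq:dioph}
|\xi\cdot\omega|_{\mathbb T}\ge\frac{c(\omega)}{|\xi|^{\nu}\,(\log(1+|\xi|))^{2}}\qquad\text{for all }\xi\in\mathbb Z^\nu\setminus\{0\}.
\end{equation}
Almost every $\omega$ is Diophantine.

Let $\mathcal E$ be a compact metric space and let $A:\mathbb T^\nu\times\mathcal E\to GL(d,\mathbb K)$ be continuous, H\"older in $E\in\mathcal E$, and analytic in $x$, in the sense that $x\mapsto A(x,E)$ extends holomorphically to a fixed strip $\{|\mathrm{Im}\,z_j|<\rho,\ j=1,\dots,\nu\}$, uniformly in $E$. The cocycle $(x,v)\mapsto(x+\omega,A(x,E)v)$ has the iterates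
\[
A^{(n)}(x,E)=A(x+(n-1)\omega,E)\cdots A(x+\omega,E)\,A(x,E).
\]
For a matrix $P$ let $\|P\|$ be the operator norm and $\Lambda^pP$ the $p$-th exterior power, so that $\|\Lambda^pP\|$ is the largest factor by which $P$ expands a $p$-dimensional volume. The finite-scale Lyapunov exponents $\lambda_{1,n}(E)\ge\dots\ge\lambda_{d,n}(E)$ are defined by
\[
\sum_{i=1}^p\lambda_{i,n}(E)=\frac1n\int_{\mathbb T^\nu}\log\|\Lambda^pA^{(n)}(x,E)\|\,dx,\qquad 1\le p\le d .
\]
A large deviation estimate bounds the measure of the set of phases at which the growth rate differs from its mean,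
\[
\mathcal D_{n,p}(\delta,E)=\Big\{x\in\mathbb T^\nu:\Big|\frac1n\log\|\Lambda^pA^{(n)}(x,E)\|-\sum_{i=1}^p\lambda_{i,n}(E)\Big|>\delta\Big\}.
\]
For shifts on higher-dimensional tori the available estimates are of the form
\begin{equation}\label{eq:weak}
\mathrm{mes}\,\mathcal D_{n,p}(\delta,E)<\exp(-n^{\tau}),\qquad n\ge n_0(\delta),
\end{equation}
with some $\tau=\tau(\delta)>0$; see \cite[Prop.~10.2]{GS} and \cite[Prop.~7.18]{B} for precise statements along these lines. Schlag \cite{S} points out that it is not known whether \eqref{eq:weak} can be improved to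
\begin{equation}\label{eq:exp}
\mathrm{mes}\,\mathcal D_{n,p}(\delta,E)<\exp(-c(\delta)\,n),\qquad n\ge n_0(\delta),
\end{equation}
for all $\delta>0$, with $c(\delta)>0$ and $n_0(\delta)$ depending on $\omega$, $A$, $\delta$ but not on $E$ or $p$. The question is whether \eqref{eq:exp} holds for every $\nu\ge2$, every Diophantine $\omega$ and every such $A$. We show that it does not.

\subsection{What the simplest cases suggest}\label{sub:simple}

Fix $E$ and take $p=1$. For a scalar cocycle, $\frac1n\log\|A^{(n)}\|$ is the Birkhoff average of the continuous function $\log|A|$. It converges uniformly, and the deviation set is empty for large $n$. For an $SL(2,\mathbb R)$-cocycle the same is true of upward deviations: Lemma~\ref{lem:upper} gives $\limsup_n\sup_x\frac1n\log\|A^{(n)}(x)\|\le\inf_m\lambda_{1,m}$, and $\inf_m\lambda_{1,m}\le\lambda_{1,n}$. Only downward deviations remain, and they come from cancellation between noncommuting factors.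

A downward deviation, once it occurs, occupies at least an exponentially small set. Indeed, let $A:\mathbb T^\nu\to SL(2,\mathbb R)$ have norm at most $\Lambda$ and Lipschitz constant at most $\Lambda'$. Replacing the factors one at a time gives
\begin{equation}\label{eq:telescope}
\|A^{(n)}(x)-A^{(n)}(\tilde x)\|\le n\,\Lambda^{n-1}\Lambda'\,|x-\tilde x|_{\mathbb T}.
\end{equation}
Norms in $SL(2,\mathbb R)$ are at least $1$, so the norm of $A^{(n)}$ at most doubles on a ball of radius $e^{-Cn}$. If $\frac1n\log\|A^{(n)}(\tilde x)\|<\lambda_{1,n}-2\delta$ at one point and $n\delta>\log2$, then $\mathcal D_{n,1}(\delta)$ contains this ball and has measure at least $e^{-C\nu n}$. Thus \eqref{eq:exp} is the strongest bound of its kind that one can hope for. It is also the bound that appears when distant pieces of an orbit are treated as independent, as the computation in Section~\ref{sec:model} shows. One would therefore guess that \eqref{eq:exp} holds.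

\subsection{Results}

\begin{theorem}\label{thm:answer}
Let $\nu\ge2$, $d\ge2$, $\mathbb K\in\{\mathbb R,\mathbb C\}$, and let $\omega\in\mathbb T^\nu$ satisfy \eqref{eq:dioph}. There is an analytic cocycle $A$, independent of $E$, with values in $SL(2,\mathbb R)\oplus I_{d-2}$ and with $\lambda_{1,n}\ge1.31$ for all $n$, such that for every $\delta\in(0,0.1]$
\[
\mathrm{mes}\Big\{x:\Big|\frac1n\log\|A^{(n)}(x)\|-\lambda_{1,n}\Big|>\delta\Big\}>\exp\big(-n/(\log n)^{1/50}\big)\quad\text{for infinitely many }n .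
\]
In particular \eqref{eq:exp} fails for $p=1$ and every $\delta\in(0,0.1]$, whatever $c(\delta)>0$ and $n_0(\delta)$.
\end{theorem}

The lower bound is eventually smaller than $\exp(-n^\tau)$ for each $\tau<1$, so it is compatible with \eqref{eq:weak}.

The examples come from an explicit family. Let $R_\theta$ be the rotation of the plane by the angle $2\pi\theta$, and let $\lambda=e^2$, $D=\mathrm{diag}(\lambda,\lambda^{-1})$. Let $\mathcal B$ be the space of functions $g(x)=\sum_{\xi\in\mathbb Z^\nu}\hat g(\xi)e^{2\pi i\xi\cdot x}$ that are real on $\mathbb T^\nu$ and satisfy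
\[
\|g\|_{\mathcal B}=\sum_\xi|\hat g(\xi)|\,e^{2\pi|\xi|_1}<\infty .
\]
It is a real Banach algebra, because $|\xi+\xi'|_1\le|\xi|_1+|\xi'|_1$; its elements are holomorphic in $|\mathrm{Im}\,z_j|<1$, and $\sup_{\mathbb T^\nu}|g|\le\|g\|_{\mathcal B}$. Let $\mathcal U=\{g\in\mathcal B:\|g\|_{\mathcal B}\le\frac14\}$, and for $g\in\mathcal U$ put
\[
\theta_g(x)=x_1+g(x),\qquad A_g(x)=D\,R_{\theta_g(x)}\in SL(2,\mathbb R).
\]
We use two properties of the frequency vector.
\begin{itemize}
\item[(F1)] There are $\kappa\in(0,1)$ and $l_0$ with $|l\omega|_{\mathbb T}\ge l^{-\kappa}$ for all integers $l\ge l_0$, and $l\omega\ne0$ in $\mathbb T^\nu$ for every integer $l\ne0$.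
\item[(F2)] There are $c,\tau>0$ with $|\xi\cdot\omega|_{\mathbb T}\ge c\,|\xi|_\infty^{-\tau}$ for all $\xi\in\mathbb Z^\nu\setminus\{0\}$.
\end{itemize}
With $\kappa$ from (F1) we put, once and for all,
\[
\vartheta=\frac{1-\kappa}{10}\in\Big(0,\frac1{10}\Big),\qquad\psi(n)=\frac{n}{(\log n)^{\vartheta/2}}\quad(n\ge3).
\]
The function $\psi$ is increasing, and $\psi(n)\le n$, $\psi(n)=o(n)$. A subset of a complete metric space is \emph{residual} if it contains a countable intersection of dense open sets; by Baire's theorem it is then dense, in particular nonempty.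

\begin{theorem}\label{thm:main}
Let $\nu\ge2$ and let $\omega$ satisfy \textup{(F1)} and \textup{(F2)}. Then $\lambda_{1,n}(A_g)\ge1.31$ for all $g\in\mathcal U$ and $n\ge1$, and there is a residual set of $g\in\mathcal U$ such that for infinitely many $n$
\begin{equation}\label{eq:main}
\mathrm{mes}\Big\{x\in\mathbb T^\nu:\frac1n\log\|A_g^{(n)}(x)\|<1.2\Big\}>\exp\big(-n/(\log n)^{\vartheta/2}\big).
\end{equation}
\end{theorem}

By Lemma~\ref{lem:sep}, Theorem~\ref{thm:main} applies whenever (F2) holds with $\tau<2\nu-1$. Theorem~\ref{thm:answer} is deduced from it in Section~\ref{sec:freq}.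

\section{A model computation and the plan of the proof}\label{sec:model}

\subsection{One cancellation, and many}

Forget the torus for a moment and multiply matrices $A_l=DR_{\theta_l}$ with freely chosen angles. Let $\theta_l=0$ for $0<|l|\le M$ and $\theta_0=\theta$. Then
\[
A_M\cdots A_{-M}=D^{M+1}R_\theta D^{M}=\begin{pmatrix}\lambda^{2M+1}\cos2\pi\theta&-\lambda\sin2\pi\theta\\ \lambda^{-1}\sin2\pi\theta&\lambda^{-2M-1}\cos2\pi\theta\end{pmatrix}.
\]
For most $\theta$ the norm is of order $\lambda^{2M+1}$. For $\theta=\frac14$ it is $\lambda$: the rotation turns the direction expanded by the first half of the product into the direction contracted by the second half. We call this a \emph{tangency}. To keep the norm below $\lambda^{M+1}$ one needs $|\cos2\pi\theta|\le\lambda^{-M}$, and the set of such $\theta\in\mathbb T$ has measure $\frac2\pi\arcsin\lambda^{-M}\le\lambda^{-M}$.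

Now concatenate $Q$ such blocks, of total length $n=Q(2M+1)\le 3QM$. If each block has norm at most $\lambda^{M+1}$, about half of the growth is lost. If the $Q$ central angles are independent and uniformly distributed, this event has probability at most $\lambda^{-QM}\le e^{-2n/3}$, for every choice of $Q$. This is the exponential bound.

In a quasi-periodic cocycle all angles are functions of a single point $x\in\mathbb T^\nu$. Suppose that for one point $y_0$ all $Q$ blocks along the orbit of $y_0$ cancel. Apply \eqref{eq:telescope} to each block separately: the cancellations persist on a ball of radius $e^{-CM}$ around $y_0$. The measure of this ball is $e^{-C\nu M}$ with $M\approx n/(2Q)$. So $Q$ cancellations are obtained at the price of one, and if $Q\to\infty$ along a sequence of $n$, no bound $e^{-cn}$ survives. The whole problem is to place $Q$ exact tangencies on one orbit by a perturbation that is small in the analytic norm.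

\subsection{The plan}

A tangency between two products of length $M$ is one real equation, which must hold up to an error $e^{-CM}$, and which involves the values of $g$ at $2M+1$ orbit points. The proof has five steps and three scales $\ell\ll k\ll M$.

\emph{Reduction} (Section~\ref{sec:baire}). By Baire's theorem it suffices to perturb a given $g_*$ so that \eqref{eq:main} holds for one large $n$. If $g_*$ itself has this property there is nothing to do. Otherwise $g_*$ satisfies the large deviation bound $e^{-\psi(n)}$ for all large $n$, and we use this bound as a tool.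

\emph{Near-tangencies} (Section~\ref{sec:near}). A harmonic function argument in the variable $x_1$ produces points where two products of length $\ell$ are tangent up to an error $\eta=e^{-\psi(\ell)/10}$. This property holds on balls of radius $e^{-7\ell}$, which an orbit visits within time $M=e^{O(\ell)}$. So one orbit segment of length $n=3QM$ contains $Q$ near-tangencies at times $j_1,\dots,j_Q$. They persist for the products of length $k$ on both sides of $j_i$.

\emph{Interpolation} (Section~\ref{sec:interp}). To remove the error we change $g$ by about $\eta$ at the $Q$ central orbit points without changing it at the $k$ neighbors on each side. By (F1) these neighbors are $k^{-\kappa}$-separated, so trigonometric polynomials of degree slightly above $k^\kappa$ suffice. Their norm in $\mathcal B$ is the exponential of the degree, and the perturbation is small if $\psi(\ell)$ is much larger than the degree.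

\emph{Screening} (Section~\ref{sec:screen}). The perturbation changes $g$ at the remaining sites in a way we do not control. But these sites influence the tangency at $j_i$ only through the frozen products of length $k$, which damp them by a factor $e^{-ck}$, unless an accidental tangency occurs at distance $k$ from $j_i$. One extra parameter, in which everything moves monotonically, avoids the accidents. The losses in this step are of size $e^{O(\ell)}$, so we need $\ell=o(k)$.

\emph{Fixed point} (Section~\ref{sec:exact}). The $Q$ tangency equations are now weakly coupled and are solved by Brouwer's theorem.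

The two requirements on $\ell$ are $k^\kappa\ll\ell\ll k$, with room for small powers of $k$. They are compatible because $\kappa<1$.

\section{The frequency vector}\label{sec:freq}

\begin{lemma}\label{lem:sep}
If \textup{(F2)} holds with $\tau<2\nu-1$, then \textup{(F1)} holds for every $\kappa\in(0,1)$ with $\kappa>\frac{\tau+1}\nu-1$. Every $\omega$ satisfying \eqref{eq:dioph} with $\nu\ge2$ satisfies \textup{(F2)} with $\tau=\nu+0.1$ and \textup{(F1)} with $\kappa=\frac35$.
\end{lemma}

\begin{proof}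
Fix a representative of $\omega$ in $\mathbb R^\nu$. Let $l\ge1$ and write $l\omega=a+e$ with $a\in\mathbb Z^\nu$ and $|e|_\infty=|l\omega|_{\mathbb T}$. The lattice $\{\xi\in\mathbb Z^\nu:\xi\cdot a\in l\mathbb Z\}$ is the kernel of a homomorphism $\mathbb Z^\nu\to\mathbb Z/l\mathbb Z$, so its covolume is at most $l$. Minkowski's theorem states that a compact, convex, symmetric set of volume at least $2^\nu$ times the covolume contains a nonzero lattice point. The cube $|\xi|_\infty\le l^{1/\nu}$ has volume $2^\nu l$, so it contains some $\xi\ne0$ of the lattice. Since $\xi\cdot\omega=(\xi\cdot a+\xi\cdot e)/l$ and $\xi\cdot a/l\in\mathbb Z$,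
\[
c\,l^{-\tau/\nu}\le|\xi\cdot\omega|_{\mathbb T}\le\nu\,l^{1/\nu-1}|l\omega|_{\mathbb T}.
\]
Hence $|l\omega|_{\mathbb T}\ge\frac c\nu\,l^{\,1-(1+\tau)/\nu}>0$, and this is at least $l^{-\kappa}$ for large $l$ if $\kappa>\frac{\tau+1}{\nu}-1$. The condition $\tau<2\nu-1$ says that such $\kappa<1$ exist. Finally, \eqref{eq:dioph} gives (F2) with $\tau=\nu+0.1$ because $(\log(1+t))^2\le Ct^{0.1}$ for $t\ge1$, and then $\frac{\tau+1}\nu-1=\frac{1.1}\nu\le0.55<\frac35$.
\end{proof}

\begin{remark}
Condition (F1) is impossible for $\nu=1$: by Dirichlet's theorem every irrational $\omega$ has $|l\omega|_{\mathbb T}<1/l$ for infinitely many $l$. The window $k^\kappa\ll\ell\ll k$ of Section~\ref{sec:model} then closes.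
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]
By Lemma~\ref{lem:sep} we may take $\kappa=\frac35$, so $\vartheta/2=\frac1{50}$. Let $g$ be as in Theorem~\ref{thm:main} and $A=A_g\oplus I_{d-2}$, constant in $E$. It is holomorphic in $|\mathrm{Im}\,z_j|<1$. Since $\|A_g^{(n)}\|\ge1$, we have $\|A^{(n)}\|=\|A_g^{(n)}\|$, over $\mathbb R$ and over $\mathbb C$, because the operator norm of a real matrix is its largest singular value in both cases. So $\lambda_{1,n}(A)=\lambda_{1,n}(A_g)\ge1.31$. For $\delta\le0.1<1.31-1.2$ the deviation set contains the set in \eqref{eq:main}. Since $\psi(n)=o(n)$, a bound $e^{-cn}$ for all $n\ge n_0$ is impossible.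
\end{proof}

Condition (F2) is used in two ways. First, it implies $\xi\cdot\omega\notin\mathbb Z$ for $\xi\ne0$, so the shift is uniquely ergodic: for every continuous $\varphi$ the averages $\frac1n\sum_{j<n}\varphi(x+j\omega)$ converge to $\int\varphi$ uniformly in $x$. (For exponentials this is a geometric sum; trigonometric polynomials are dense.) Second, it bounds the time needed to reach a small ball by a power of the radius. For this, and later for interpolation, we use powers of the Fej\'er kernel. A trigonometric polynomial has \emph{degree at most $\Delta$} if its Fourier coefficients vanish for $|\xi|_\infty>\Delta$.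

\begin{lemma}\label{lem:kernel}
For integers $W,a\ge1$ let $K_{W,a}(x)=\prod_{j=1}^\nu\Big(\dfrac{\sin\pi Wx_j}{W\sin\pi x_j}\Big)^{2a}$. Then:
\begin{itemize}
\item[(a)] $K_{W,a}$ is a real trigonometric polynomial of degree at most $aW$, with nonnegative Fourier coefficients of sum $1$, and $0\le K_{W,a}\le1=K_{W,a}(0)$;
\item[(b)] $K_{W,a}(x)\le(2W|x|_{\mathbb T})^{-2a}$ for $x\ne0$;
\item[(c)] $\int_{\mathbb T^\nu}K_{W,a}\ge(2/\pi)^{2a\nu}W^{-\nu}$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $\big(\frac{\sin\pi Wt}{W\sin\pi t}\big)^2=\big|\frac1W\sum_{j=0}^{W-1}e^{2\pi ijt}\big|^2=W^{-2}\sum_{|j|<W}(W-|j|)e^{2\pi ijt}$. Products of polynomials with nonnegative coefficients have nonnegative coefficients, whose sum is the value at $0$; this gives (a). For (b) use $|\sin\pi t|\ge2|t|_{\mathbb T}$ in a coordinate that realizes $|x|_{\mathbb T}$, and bound the other factors by $1$. For (c), if $0<t\le\frac1{2W}$ then $\sin\pi Wt\ge2Wt$ and $W\sin\pi t\le\pi Wt$, so each ratio is at least $2/\pi$ on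 a cube of side $1/W$.
\end{proof}

\begin{lemma}\label{lem:visits}
Assume \textup{(F2)} and let $C_1=2(\tau+\nu)+1$. For all small $r>0$ and all $p\in\mathbb T^\nu$, every set of $\lceil r^{-C_1}\rceil$ consecutive integers contains $j$ with $|j\omega-p|_{\mathbb T}<r$.
\end{lemma}

\begin{proof}
Let $K=K_{W,\nu}$ with $W=\lceil C_2r^{-2}\rceil$. Where $|x|_{\mathbb T}\ge r$, Lemma~\ref{lem:kernel}(b) gives $K(x)\le W^{-\nu}(4Wr^2)^{-\nu}\le W^{-\nu}(4C_2)^{-\nu}$, which by (c) is at most $\frac12\hat K(0)$ if $C_2=C_2(\nu)$ is large. Suppose that $M'$ consecutive integers $j$ all have $|j\omega-p|_{\mathbb T}\ge r$. A sum of $e^{2\pi ijt}$ over consecutive $j$ has modulus at most $1/|\sin\pi t|\le1/(2|t|_{\mathbb T})$. Expanding $K$ in its Fourier series and using (a) and (F2),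
\[
\tfrac12\hat K(0)\le\Big|\frac1{M'}\sum_jK(j\omega-p)-\hat K(0)\Big|\le\max_{0<|\xi|_\infty\le\nu W}\frac1{2M'|\xi\cdot\omega|_{\mathbb T}}\le\frac{(\nu W)^\tau}{2cM'} .
\]
With (c) this gives $M'\le CW^{\tau+\nu}\le Cr^{-2(\tau+\nu)}$, which is less than $r^{-C_1}$ for small $r$.
\end{proof}

\section{Matrices acting on the disc}\label{sec:disc}

We need coordinates for the expanding and contracting directions of a matrix that are defined for every matrix, behave well under products, and depend holomorphically on the angles. The action on the unit disc provides them.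

Identify $(v_1,v_2)\in\mathbb R^2$ with $\mathsf c=v_1+iv_2$. A matrix $P\in SL(2,\mathbb R)$ acts as $\mathsf c\mapsto\alpha\mathsf c+\beta\bar{\mathsf c}$ with $\alpha=\alpha(P)$, $\beta=\beta(P)$ and $|\alpha|^2-|\beta|^2=\det P=1$. The pair $(\mathsf c,\bar{\mathsf c})$ is multiplied by $\left(\begin{smallmatrix}\alpha&\beta\\ \bar\beta&\bar\alpha\end{smallmatrix}\right)$, so products of matrices correspond to products of these complex matrices, and
\[
P\cdot w=\frac{\alpha w+\beta}{\bar\beta w+\bar\alpha}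
\]
is a group action. Since $|\bar\beta w+\bar\alpha|^2-|\alpha w+\beta|^2=1-|w|^2$, it preserves the open unit disc and the unit circle. On the circle, $w=\mathsf c/\bar{\mathsf c}$ records the line spanned by $\mathsf c$. The rotation $R_\theta$ has $\alpha=e^{2\pi i\theta}$, $\beta=0$, and acts by $w\mapsto\zeta w$ with $\zeta=e^{4\pi i\theta}$. The inverse of $P$ has $\alpha(P^{-1})=\bar\alpha$, $\beta(P^{-1})=-\beta$. Put
\[
\mathfrak w(P)=P\cdot0=\beta/\bar\alpha,\qquad\mathfrak v(P)=\overline{P^{-1}\cdot0}=-\bar\beta/\bar\alpha .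
\]
If $P=R_{\theta}\,\mathrm{diag}(e^a,e^{-a})R_{\theta'}$ with $a>0$, then $\mathfrak w(P)=e^{4\pi i\theta}\tanh a$. So $\mathfrak w(P)$ points to the line into which $P$ sends its most expanded direction, and $\overline{\mathfrak v(P)}=\mathfrak w(P^{-1})$ points to the line that $P$ contracts most. A tangency in a product $P''P'$ means $\mathfrak v(P'')\mathfrak w(P')>0$.

\begin{lemma}\label{lem:disc}
Let $P,P',P'',P_1,P_2\in SL(2,\mathbb R)$.
\begin{itemize}
\item[(a)] If $|\alpha(P)|=\cosh a$ with $a\ge0$, then $\|P\|=e^a$ and $|\mathfrak w(P)|=|\mathfrak v(P)|=\tanh a$. In particular $|\alpha(P)|\le\|P\|\le2|\alpha(P)|$ and $0<1-|\mathfrak w(P)|=1-|\mathfrak v(P)|\le4\|P\|^{-2}$.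
\item[(b)] $|\alpha(P''P')|=|\alpha(P'')|\,|\alpha(P')|\,|1-\mathfrak v(P'')\mathfrak w(P')|$.
\item[(c)] If $\zeta=e^{4\pi i\theta}$ and $\zeta\,\mathfrak w(P_1)\mathfrak v(P_2)>0$, then $\|P_2R_\theta P_1\|\le\max(\|P_1\|,\|P_2\|)$.
\item[(d)] With $\Xi=|1-\mathfrak v(P'')\mathfrak w(P')|$,
\[
|\mathfrak w(P''P')-\mathfrak w(P'')|\le\frac4{\|P''\|^2\,\Xi},\qquad|\mathfrak v(P''P')-\mathfrak v(P')|\le\frac4{\|P'\|^2\,\Xi}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|\beta|=\sinh a$, and the maximum of $|\alpha\mathsf c+\beta\bar{\mathsf c}|$ over $|\mathsf c|=1$ is $|\alpha|+|\beta|=e^a$. Also $1-\tanh a\le1-\tanh^2a=|\alpha|^{-2}\le4\|P\|^{-2}$.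

(b) The lower right entry of the product is $\bar\beta''\beta'+\bar\alpha''\bar\alpha'=\bar\alpha''\bar\alpha'\,(1-\mathfrak v(P'')\mathfrak w(P'))$.

(c) Let $|\alpha(P_i)|=\cosh a_i$. We have $\mathfrak w(R_\theta P_1)=\zeta\mathfrak w(P_1)$ and $|\alpha(R_\theta P_1)|=\cosh a_1$. The positive number $\zeta\mathfrak w(P_1)\mathfrak v(P_2)$ equals its modulus $\tanh a_1\tanh a_2$. By (b), $|\alpha(P_2R_\theta P_1)|=\cosh a_1\cosh a_2-\sinh a_1\sinh a_2=\cosh(a_1-a_2)$, and by (a) the norm is $e^{|a_1-a_2|}\le\max(e^{a_1},e^{a_2})$.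

(d) For a matrix $B$ with coefficients $\alpha,\beta$ and $|w|\le1$,
\begin{equation}\label{eq:diff}
B\cdot w-B\cdot0=\frac{\bar\alpha(\alpha w+\beta)-\beta(\bar\beta w+\bar\alpha)}{\bar\alpha(\bar\beta w+\bar\alpha)}=\frac{w}{\bar\alpha^2\,(1-\mathfrak v(B)w)} .
\end{equation}
Take $B=P''$ and $w=\mathfrak w(P')$, so that $B\cdot w=\mathfrak w(P''P')$; this gives the first bound by (a). Take $B=P'^{-1}$ and $w=\overline{\mathfrak v(P'')}$, so that $B\cdot w=\overline{\mathfrak v(P''P')}$ and $B\cdot0=\overline{\mathfrak v(P')}$. Since $\mathfrak v(P'^{-1})=\overline{\mathfrak w(P')}$ and $|\alpha(P'^{-1})|=|\alpha(P')|$, the second bound follows.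
\end{proof}

Part (d) is the screening mechanism: a factor of large norm determines the output direction of the product, whatever stands to its right, unless the two are nearly tangent.

\begin{example}
Let $P''=D^k$ and $P'=R_\theta D^m$, $\zeta=e^{4\pi i\theta}$. Then $\alpha(D^k)=\cosh2k$, $\mathfrak w(D^k)=\tanh2k=-\mathfrak v(D^k)$, $\mathfrak w(P')=\zeta\tanh2m$, and \eqref{eq:diff} reads
\[
\mathfrak w(D^kR_\theta D^m)-\tanh2k=\frac{\zeta\tanh2m}{\cosh^22k\,(1+\zeta\tanh2k\tanh2m)} .
\]
If $\zeta$ stays away from $-1$, the right side is $O(e^{-4k})$ uniformly in $m$. If $\theta=\frac14$ and $m=k$, it equals $-\tanh2k$, in agreement with $D^kR_{1/4}D^k=R_{1/4}$: screening fails completely.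
\end{example}

In Section~\ref{sec:screen} we must bound $\Xi$ from below when $\mathfrak w(P')=T(0)$ for a disc automorphism $T$. Monotonicity arguments control $T$ only on the circle, so we need to pass from two boundary points to the interior point $T(0)$.

\begin{lemma}\label{lem:geodesic}
Let $T$ be a holomorphic automorphism of the unit disc, $0<|c|<1$, $\hat c=\bar c/|c|$, $0<\sigma\le1$. If $|T(1)-\hat c|\ge\sigma$ and $|T(-1)-\hat c|\ge\sigma$, then $|1-cT(0)|\ge\frac\sigma2-(1-|c|)$.
\end{lemma}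

\begin{proof}
The M\"obius map $\mathcal C(w)=i(\hat c+w)/(\hat c-w)$ sends the disc onto the upper half plane, and $|\mathcal C(w)+i|=2/|\hat c-w|$. So $\mathcal C(T(\pm1))$ are real numbers of modulus at most $2/\sigma$. M\"obius maps preserve circles and angles, so $\mathcal C\circ T$ sends the diameter $[-1,1]$ to the half circle orthogonal to $\mathbb R$ with these two endpoints. This half circle lies in the disc of radius $2/\sigma$ about $0$. Hence $|\mathcal C(T(0))+i|\le\frac2\sigma+1$ and $|\hat c-T(0)|\ge\frac{2\sigma}{2+\sigma}\ge\frac\sigma2$. Finally $c=|c|/\hat c$, so $|1-cT(0)|=|\hat c-|c|T(0)|\ge|\hat c-T(0)|-(1-|c|)$.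
\end{proof}

\subsection*{The maps attached to one site}

Let $b=\tanh2$, so that $\frac{1+b}{1-b}=e^4=\lambda^2$. For $|\zeta|\le1$ and $|w|,|u|\le1$ put
\[
F_\zeta(w)=\frac{b+\zeta w}{1+b\zeta w},\qquad G_\zeta(u)=\zeta\,\frac{u-b}{1-bu}.
\]
The matrix $D$ has $\alpha=\cosh2$, $\beta=\sinh2$, so $D\cdot w=F_1(w)$ and $D^{-1}\cdot w=G_1(w)$. For $A=DR_\theta$ and $\zeta=e^{4\pi i\theta}$ we get
\begin{equation}\label{eq:site}
|\alpha(A)|=\cosh2,\qquad A\cdot w=F_\zeta(w),\qquad\overline{A^{-1}\cdot\bar u}=G_\zeta(u),\qquad\mathfrak v(A)=-b\zeta .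
\end{equation}
Consequently, for $A_l=DR_{\theta_l}$ and $\zeta_l=e^{4\pi i\theta_l}$,
\begin{equation}\label{eq:compose}
\mathfrak w(A_{l'}\cdots A_l)=F_{\zeta_{l'}}\circ\dots\circ F_{\zeta_l}(0),\qquad\mathfrak v(A_{l'}\cdots A_l)=G_{\zeta_l}\circ\dots\circ G_{\zeta_{l'}}(0).
\end{equation}
A factor $D$ is the case $\zeta=1$. The complex conjugation in the definition of $\mathfrak v$ is there to make both expressions holomorphic in the $\zeta_l$. On $|\zeta|,|w|,|u|\le1$ the maps $F_\zeta,G_\zeta$ take values in the closed disc, $|G_\zeta|\le|\zeta|$, and since $|F_1'|,|G_1'|\le\frac{1-b^2}{(1-b)^2}=e^4$, all their first partial derivatives are bounded by $e^4$.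

\section{Complexifying the first coordinate}\label{sec:strip}

Write $x=(x_1,x')$ with $x'\in\mathbb T^{\nu-1}$, and $\zeta_g=e^{4\pi i\theta_g}$. The term $x_1$ in $\theta_g$ makes $\zeta_g$ small when $x_1$ is moved into the upper half plane, where all cancellation disappears. Averages over $x_1$ can be computed there.

Let $\Sigma=\{z\in\mathbb C:0\le\mathrm{Im}\,z\le\frac12\}$, and let $\mathcal H$ be the class of $1$-periodic functions that are continuous on $\Sigma$ and holomorphic in its interior. By Cauchy's theorem, for $\Psi\in\mathcal H$ the mean $\int_0^1\Psi(t+ia)\,dt$ does not depend on $a\in[0,\frac12]$.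

\begin{lemma}\label{lem:strip}
Let $g\in\mathcal U$, fix $x'\in\mathbb T^{\nu-1}$, $l\in\mathbb Z$, $q\ge1$, and replace $x_1$ by $z\in\Sigma$. Then $\zeta_g(x+l\omega)$ belongs to $\mathcal H$ and is bounded by $e^{-3\pi\,\mathrm{Im}z}$. For $P=A_g^{(q)}(x+l\omega)$ and for $P=A_g^{(q)}(x+l\omega)D$ the functions $\mathfrak w(P),\mathfrak v(P)$ extend to elements of $\mathcal H$ bounded by $1$, and $|\mathfrak v(A_g^{(q)}(x+l\omega))|\le e^{-3\pi\,\mathrm{Im}z}$. Moreover $A_g$ and $\zeta_g$ are Lipschitz on $\mathbb T^\nu$ with a constant depending only on $\nu$.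
\end{lemma}

\begin{proof}
For $|\mathrm{Im}\,z|\le a\le\frac12$,
\[
|\partial_1g(z,x')|\le\|g\|_{\mathcal B}\,\sup_{t\ge0}2\pi t\,e^{-2\pi t(1-a)}=\frac{\|g\|_{\mathcal B}}{e(1-a)}\le\frac{2}{e}\cdot\frac14<\frac14 .
\]
As $g$ is real for real $z$, $\mathrm{Im}\,\theta_g\ge\frac34\mathrm{Im}\,z$ on $\Sigma$, and $|\zeta_g|=e^{-4\pi\,\mathrm{Im}\theta_g}\le e^{-3\pi\,\mathrm{Im}z}\le1$. The statements on $\mathfrak w$ and $\mathfrak v$ follow from \eqref{eq:compose}; in $\mathfrak v(A_g^{(q)}(x+l\omega))$ the map applied last is $G_\zeta$ with $\zeta=\zeta_g(x+l\omega)$. The same estimate with $a=0$ bounds every $\partial_jg$ by $\frac14$ on $\mathbb T^\nu$, which gives the Lipschitz bounds.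
\end{proof}

On the upper boundary of $\Sigma$ we have $e^{-3\pi/2}<0.009$.

\begin{lemma}\label{lem:lyap}
For $g\in\mathcal U$ and $n\ge1$: $\ 1.31\le\lambda_{1,n}(A_g)\le1.336+\frac{\log2}n$.
\end{lemma}

\begin{proof}
Let $\zeta_j=\zeta_g(x+j\omega)$, $w_0=0$ and $w_j=\mathfrak w(A_g^{(j)}(x))$. Lemma~\ref{lem:disc}(b) and \eqref{eq:site} give, for real $x$,
\[
|\alpha(A_g^{(n)}(x))|=\prod_{j<n}\cosh2\;|1+b\zeta_jw_j| .
\]
Fix $x'$. Since $|b\zeta_jw_j|\le b<1$ on $\Sigma$, the principal logarithm $\log(1+b\zeta_jw_j)$ belongs to $\mathcal H$. On $\mathrm{Im}\,z=\frac12$ its modulus is at most $-\log(1-0.009)<0.01$, so its mean over real $x_1$ has modulus less than $0.01$. Taking real parts, $\frac1n\int\log|\alpha(A_g^{(n)})|$ is within $0.01$ of $\log\cosh2=1.3250\ldots$. Now use $|\alpha|\le\|P\|\le2|\alpha|$.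
\end{proof}

This proves the first assertion of Theorem~\ref{thm:main}. The next lemma controls how often a function such as $\mathfrak v(P'')\mathfrak w(P')$ is close to $1$. It rests on one fact: the Poisson kernel evaluated at $\Psi$ has mean close to $1$. An upper bound for the mean shows that near-tangencies are rare. A lower bound shows that they occur when $|\Psi|$ is close to $1$, because the kernel is then small away from $\Psi=1$.

\begin{lemma}\label{lem:poisson}
Let $\Psi\in\mathcal H$, $|\Psi|\le1$ on $\Sigma$, and $|\Psi|\le0.009$ on $\mathrm{Im}\,z=\frac12$.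
\begin{itemize}
\item[(a)] For $\sigma\in(0,1)$: $\ \mathrm{mes}\{t\in\mathbb T:|1-\Psi(t)|<\sigma\}\le5\sigma$.
\item[(b)] Let $\eta\in(0,1)$ and $\sigma_1=\eta^2/100$. If $\mathrm{mes}\{t\in\mathbb T:1-|\Psi(t)|^2>\sigma_1\}\le\sigma_1/8$, then $\mathrm{mes}\{t\in\mathbb T:|1-\Psi(t)|<\eta\}\ge\sigma_1/4$.
\end{itemize}
\end{lemma}

\begin{proof}
For $r\in(0,1)$ the function $\frac{1+r\Psi}{1-r\Psi}$ is in $\mathcal H$, and on $\mathrm{Im}\,z=\frac12$ it differs from $1$ by $\big|\frac{2r\Psi}{1-r\Psi}\big|\le\frac{0.018}{0.991}<0.02$. So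
\[
u_r=\mathrm{Re}\,\frac{1+r\Psi}{1-r\Psi}=\frac{1-r^2|\Psi|^2}{|1-r\Psi|^2}>0\qquad\text{satisfies}\qquad0.98\le\int_{\mathbb T}u_r(t)\,dt\le1.02 .
\]

(a) Let $r=1-\sigma$. Where $|1-\Psi|<\sigma$ we have $|1-r\Psi|<2\sigma$ and $1-r^2|\Psi|^2\ge1-r^2\ge\sigma$, so $u_r\ge\frac1{4\sigma}$. The measure is at most $4\sigma\cdot1.02$.

(b) Let $r=1-\sigma_1$. Where $1-|\Psi|^2\le\sigma_1$ and $|1-\Psi|\ge\eta$, we have $1-r^2|\Psi|^2\le(1-r^2)+(1-|\Psi|^2)\le3\sigma_1$ and $|1-r\Psi|\ge\eta-\sigma_1\ge0.9\eta$, so $u_r\le0.03/0.81<0.1$. Everywhere $u_r\le\frac{1+r}{1-r}\le2/\sigma_1$. If $\mu$ is the measure to be estimated, then $0.98\le0.1+\frac2{\sigma_1}(\frac{\sigma_1}8+\mu)$, so $\mu\ge0.315\,\sigma_1$.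
\end{proof}

\begin{remark}
The term $x_1$ in $\theta_g$ cannot be dropped. For the constant cocycle $D$ one has $\mathfrak v(D^k)\mathfrak w(D^m)=-\tanh2k\tanh2m<0$, there is no tangency, and all deviation sets are empty.
\end{remark}

\section{Reduction to one scale}\label{sec:baire}

For $N\ge3$ let
\[
U_N=\Big\{g\in\mathcal U:\ \mathrm{mes}\{\tfrac1n\log\|A_g^{(n)}\|<1.2\}>e^{-\psi(n)}\text{ for some }n\ge N\Big\}.
\]
The set $U_N$ is open in $\mathcal U$. Indeed, if $g_j\to g$ in $\mathcal B$, then $\log\|A^{(n)}_{g_j}\|\to\log\|A^{(n)}_g\|$ uniformly, so a point with $\frac1n\log\|A_g^{(n)}\|<1.2$ has the same property for $g_j$ with $j$ large. By Fatou's lemma the measure of the set is a lower semicontinuous function of $g$. The closed ball $\mathcal U$ is a complete metric space, and every $g\in\bigcap_NU_N$ satisfies \eqref{eq:main} for infinitely many $n$. So Theorem~\ref{thm:main} follows from Lemma~\ref{lem:lyap} and the following statement.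

\begin{proposition}\label{prop:dense}
Each $U_N$ is dense in $\mathcal U$.
\end{proposition}

The open ball is dense in $\mathcal U$. So we fix, for the rest of the paper, $N\ge3$, $\varepsilon>0$ and $g_*\notin U_N$ with $\|g_*\|_{\mathcal B}<\frac14$, and we construct $g\in U_N$ with $\|g-g_*\|_{\mathcal B}<\varepsilon$. Since $g_*\notin U_N$,
\begin{equation}\label{eq:H}
\mathrm{mes}\{\tfrac1n\log\|A_{g_*}^{(n)}\|<1.2\}\le e^{-\psi(n)}\qquad\text{for all }n\ge N .
\end{equation}

A tangency bounds the norm of a block of length $2M+1$ by the norm of a product of length $M$. To profit from this we need an upper bound on norms with a rate close to the Lyapunov exponent, valid at every point and for all $g$ near $g_*$. The trivial rate $\log\lambda=2$ is too large.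

\begin{lemma}\label{lem:upper}
Let $A:\mathbb T^\nu\to SL(2,\mathbb R)$ be continuous and $m\ge1$. Then $\limsup_{n\to\infty}\sup_x\frac1n\log\|A^{(n)}(x)\|\le\lambda_{1,m}(A)$. Moreover, there are $\varepsilon_1>0$ and $C_*$ such that
\begin{equation}\label{eq:upper}
\log\|A_g^{(l)}(x)\|\le1.36\,l+C_*\quad\text{for all }l\ge0,\ x\in\mathbb T^\nu,\ g\in\mathcal U\text{ with }\|g-g_*\|_{\mathcal B}<\varepsilon_1 .
\end{equation}
\end{lemma}

\begin{proof}
Let $\Lambda=\sup\|A\|$, $\varphi=\frac1m\log\|A^{(m)}\|\ge0$, and $n\ge m$. For $0\le r<m$ cut $[0,n)$ into $[0,r)$, the full blocks $[r+im,r+(i+1)m)$, and a last piece of length less than $m$. Then $\log\|A^{(n)}(x)\|\le2m\log\Lambda+m\sum_i\varphi(x+(r+im)\omega)$. Average over $r$: each starting time occurs at most once and $\varphi\ge0$, so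
\[
\log\|A^{(n)}(x)\|\le2m\log\Lambda+\sum_{j<n}\varphi(x+j\omega).
\]
Unique ergodicity and $\int\varphi=\lambda_{1,m}$ give the first claim.

By Lemma~\ref{lem:lyap} there is $m$ with $\lambda_{1,m}(A_{g_*})\le1.34$, hence $n_1$ with $\log\|A_{g_*}^{(n_1)}\|\le1.35\,n_1$ on $\mathbb T^\nu$. By continuity in $g$, $\log\|A_g^{(n_1)}\|\le1.36\,n_1$ on $\mathbb T^\nu$ if $\|g-g_*\|_{\mathcal B}<\varepsilon_1$. Cut $[0,l)$ into blocks of length $n_1$ and a remainder of length less than $n_1$, and use $\|A_g\|=e^2$ on the remainder; this gives \eqref{eq:upper} with $C_*=2n_1$.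
\end{proof}

\subsection*{Parameters}

Let $k$ be a large integer. All statements below hold for $k$ large enough in terms of $\nu,\omega,\kappa,g_*,N,\varepsilon$, and $C$ denotes constants that depend only on these data. Put
\[
Q=\lceil k^{\vartheta/2}\rceil,\qquad\ell=\lceil k^{\kappa+7\vartheta}\rceil,\qquad\Delta=\lceil k^{\kappa+3\vartheta}\rceil,\qquad\Gamma=e^{1.2k-2},
\]
\[
\eta=e^{-\psi(\ell)/10},\qquad r_0=e^{-7\ell},\qquad s_0=e^{-k^{\kappa+5\vartheta}},\qquad\sigma=\Gamma^{-1/2}.
\]
Here $Q$ is the number of tangencies, $\Delta$ the degree of the perturbation, $\Gamma$ a lower bound for the norms of the screening products, $\eta$ the initial tangency error, $r_0$ the radius on which it is stable, $s_0$ the range of the extra parameter, and $\sigma$ the distance kept from accidental tangencies. The interval of exponents from $\kappa$ to $1=\kappa+10\vartheta$ is cut into steps of size $\vartheta$, and every comparison below is a comparison of two steps. We record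
\begin{equation}\label{eq:ladder}
\ell\le2k^{1-3\vartheta}=o(k),\qquad k^{\kappa+6\vartheta}\le\psi(\ell)\le\ell,\qquad Q^2\log k\le Ck^\vartheta\log k\le C\ell ,
\end{equation}
where the last inequality uses $\vartheta<1-3\vartheta$. In particular $e^{-\ell/10}\le\eta\le e^{-k^{\kappa+6\vartheta}/10}$. We write $B(p,r)=\{x:|x-p|_{\mathbb T}<r\}$, a set of measure $(2r)^\nu$.

\section{Near-tangencies along one orbit}\label{sec:near}

In this section $A=A_{g_*}$ and $\zeta=\zeta_{g_*}$. The block of length $2q+1$ centered at $x$ factors as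
\[
A^{(2q+1)}(x-q\omega)=\big[A^{(q)}(x+\omega)D\big]\,R_{\theta_{g_*}(x)}\,\big[A^{(q)}(x-q\omega)\big].
\]
In view of Lemma~\ref{lem:disc}(c) we define
\[
\Phi_q(x)=\zeta(x)\;\mathfrak w\big(A^{(q)}(x-q\omega)\big)\;\mathfrak v\big(A^{(q)}(x+\omega)D\big).
\]
The block has an exact tangency when $\Phi_q(x)>0$, and when both halves have large norm this means that $\Phi_q(x)$ is close to $1$.

\begin{proposition}\label{prop:near}
Let $M=\lceil(r_0/2)^{-C_1}\rceil$ and $n=3QM$. Then $M>k+1$ and $\log n\le C\ell$. There are a point $y_0\in\mathbb T^\nu$, with orbit $y_l=y_0+l\omega$, and times $j_i\in[(3i-2)M,(3i-1)M)$, $1\le i\le Q$, such that the matrices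
\[
B_i^-=A^{(k)}(y_{j_i-k}),\qquad B_i^+=A^{(k)}(y_{j_i+1})\,D
\]
satisfy
\begin{equation}\label{eq:near}
|\Phi_k(y_{j_i})-1|<3\eta,\qquad\|B_i^\pm\|\ge\Gamma\qquad(1\le i\le Q),
\end{equation}
and
\begin{equation}\label{eq:apart}
|y_{j_i}-y_{j_{i'}}-l\omega|_{\mathbb T}\ge k^{-1.1}\qquad(i\ne i',\ |l|\le2k).
\end{equation}
\end{proposition}

One could look for points with $\Phi_k\approx1$ directly, but $\Phi_k$ varies on the scale $e^{-4k}$, and the time to reach such a small ball is $e^{Ck}$, too long for Section~\ref{sec:screen}. So we find the near-tangency at scale $\ell$, where it holds on a ball of radius $r_0$, and transfer it to scale $k$ by screening, which works outside a set of small measure.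

\begin{proof}
The bounds on $M$ and $n$ follow from $e^{7\ell}\le M\le(2e^{7\ell})^{C_1}+1$, $Q\le k$ and \eqref{eq:ladder}.

\emph{Step 1: the exceptional set.} Let $\mathcal G_1,\mathcal G_2,\mathcal G_3$ be the sets of $x\in\mathbb T^\nu$ defined by
\begin{align*}
\mathcal G_1:\quad&\|A^{(\ell)}(x-\ell\omega)\|\ge e^{1.2\ell},\quad\|A^{(\ell)}(x+\omega)\|\ge e^{1.2\ell};\\
\mathcal G_2:\quad&\|A^{(k)}(x-k\omega)\|\ge e^{1.2k},\quad\|A^{(k)}(x+\omega)\|\ge e^{1.2k};\\
\mathcal G_3:\quad&\big|1-\mathfrak v\big(A^{(\ell)}(x-\ell\omega)\big)\,\mathfrak w\big(A^{(k-\ell)}(x-k\omega)\big)\big|\ge e^{-1.2\ell},\\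
&\big|1-\mathfrak v\big(A^{(k-\ell)}(x+(\ell+1)\omega)\big)\,\mathfrak w\big(A^{(\ell)}(x+\omega)D\big)\big|\ge e^{-1.2\ell},
\end{align*}
and let $\mathrm{Bad}$ be the complement of $\mathcal G_1\cap\mathcal G_2\cap\mathcal G_3$. By \eqref{eq:H} and translation invariance, the complements of $\mathcal G_1$ and $\mathcal G_2$ have measure at most $2e^{-\psi(\ell)}$ and $2e^{-\psi(k)}$. By Lemma~\ref{lem:strip}, each of the two products $\mathfrak v\,\mathfrak w$ in $\mathcal G_3$ satisfies the hypotheses of Lemma~\ref{lem:poisson} for fixed $x'$, the smallness on $\mathrm{Im}\,z=\frac12$ coming from the factor $\mathfrak v$. Part (a) and Fubini's theorem give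
\begin{equation}\label{eq:bad}
\mathrm{mes}(\mathrm{Bad})\le2e^{-\psi(\ell)}+2e^{-\psi(k)}+10e^{-1.2\ell}\le14e^{-\psi(\ell)} .
\end{equation}

\emph{Step 2: $|\Phi_k-\Phi_\ell|\le\eta$ on $\mathcal G_1\cap\mathcal G_3$.} Apply Lemma~\ref{lem:disc}(d) to
\[
A^{(k)}(x-k\omega)=A^{(\ell)}(x-\ell\omega)\cdot A^{(k-\ell)}(x-k\omega),
\]
\[
A^{(k)}(x+\omega)D=A^{(k-\ell)}(x+(\ell+1)\omega)\cdot A^{(\ell)}(x+\omega)D .
\]
In the first product $\mathfrak w$ differs from $\mathfrak w(A^{(\ell)}(x-\ell\omega))$ by at most $4e^{-2.4\ell}e^{1.2\ell}$. Since $\|A^{(\ell)}(x+\omega)D\|\ge e^{1.2\ell}/\lambda$, in the second product $\mathfrak v$ differs from $\mathfrak v(A^{(\ell)}(x+\omega)D)$ by at most $4\lambda^2e^{-2.4\ell}e^{1.2\ell}$. All factors of $\Phi_q$ have modulus at most $1$, so $|\Phi_k-\Phi_\ell|\le8\lambda^2e^{-1.2\ell}\le e^{-\ell/10}\le\eta$.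

\emph{Step 3: $|\Phi_\ell(x)-\Phi_\ell(\tilde x)|\le\eta$ if $|x-\tilde x|_{\mathbb T}<r_0$.} Let $L_j$ be the Lipschitz constant in $x$ after $j$ of the maps in \eqref{eq:compose} have been applied. The derivative bounds for $F_\zeta,G_\zeta$ hold on convex sets and $\zeta$ is $C$-Lipschitz, so $L_{j+1}\le e^4(L_j+C)$, $L_0=0$, and $L_j\le Ce^{4j}$. Each factor of $\Phi_\ell$ involves at most $\ell+1$ maps. Hence the variation is at most $Ce^{4\ell}e^{-7\ell}\le\eta$.

\emph{Step 4: near-tangencies at scale $\ell$ on most fibers.} Let $Y=\{x:|\Phi_\ell(x)-1|<\eta\}$ and $\sigma_1=\eta^2/100$. For a set $Z\subset\mathbb T^\nu$ let $Z_{x'}=\{x_1:(x_1,x')\in Z\}$. The function $\Phi_\ell(\cdot,x')$ satisfies the hypotheses of Lemma~\ref{lem:poisson}, because $|\Phi_\ell|\le|\zeta|$ on $\Sigma$. On $\mathcal G_1$, Lemma~\ref{lem:disc}(a) gives $1-|\Phi_\ell|\le4e^{-2.4\ell}+4\lambda^2e^{-2.4\ell}$, so $1-|\Phi_\ell|^2\le16\lambda^2e^{-2.4\ell}\le e^{-\ell/5}/100\le\sigma_1$. By Lemma~\ref{lem:poisson}(b),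 $\mathrm{mes}\,Y_{x'}\ge\sigma_1/4$ whenever $\mathrm{mes}(\mathcal G_1^c)_{x'}\le\sigma_1/8$. By Markov's inequality the last condition fails on a set of $x'$ of measure at most $\frac8{\sigma_1}\cdot2e^{-\psi(\ell)}=1600\,e^{-4\psi(\ell)/5}\to0$.

\emph{Step 5: centers with mostly good neighborhoods.} The set $\mathrm{Bad}$ involves the scale $k$, so it is not constant on balls of radius $r_0$, and we can only ask that it have small density there. Let
\[
\mathcal P=\Big\{p:\ \mathrm{mes}(B(p,r_0)\cap\mathrm{Bad})>\frac{r_0^\nu}{2Q}\Big\}.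
\]
By Fubini's theorem $\int\mathrm{mes}(B(p,r_0)\cap\mathrm{Bad})\,dp=(2r_0)^\nu\,\mathrm{mes}(\mathrm{Bad})$, so Markov's inequality and \eqref{eq:bad} give $\mathrm{mes}\,\mathcal P\le14\cdot2^{\nu+1}Qe^{-\psi(\ell)}$. Therefore $\mathrm{mes}\,\mathcal P_{x'}<\sigma_1/4$ outside a set of $x'$ of measure at most $\frac4{\sigma_1}\mathrm{mes}\,\mathcal P\le CQe^{-4\psi(\ell)/5}\to0$. This is why $\eta$ was taken much larger than $e^{-\psi(\ell)}$. With Step 4 we obtain a set $\mathcal Y\subset\mathbb T^{\nu-1}$ of measure at least $\frac12$ such that for each $x'\in\mathcal Y$ the fiber $(Y\setminus\mathcal P)_{x'}$ is nonempty.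

\emph{Step 6: separated centers.} The set $Y$ may be thin in the direction $x_1$, but $\mathcal Y$ is large, so we separate the centers in the remaining $\nu-1\ge1$ coordinates. This is the second use of $\nu\ge2$. Let $\omega'=(\omega_2,\dots,\omega_\nu)$ and $d_k=\frac1{100Qk}$. Choose successively $p_1',\dots,p_Q'\in\mathcal Y$ with $|p_i'-p_{i'}'-l\omega'|_{\mathbb T}\ge d_k$ for $i'<i$ and $|l|\le2k$. At each step the forbidden set has measure at most $Q(4k+1)(2d_k)^{\nu-1}\le Q\cdot5k\cdot2d_k=0.1<\frac12$. Choose $p_i\in Y\setminus\mathcal P$ with last $\nu-1$ coordinates $p_i'$.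

\emph{Step 7: one orbit.} By Lemma~\ref{lem:visits} there are $j_i\in[(3i-2)M,(3i-1)M)$ with $|j_i\omega-p_i|_{\mathbb T}<r_0/2$. For $y\in B(0,r_0/2)$ we have $y+j_i\omega\in B(p_i,r_0)$. Since $p_i\notin\mathcal P$, the set of such $y$ with $y+j_i\omega\in\mathrm{Bad}$ has measure at most $r_0^\nu/(2Q)$. The union over $i$ has measure at most $r_0^\nu/2$, while $\mathrm{mes}\,B(0,r_0/2)=r_0^\nu$. So there is $y_0$ with $y_{j_i}\in B(p_i,r_0)\setminus\mathrm{Bad}$ for all $i$.

Steps 2 and 3 and $p_i\in Y$ give $|\Phi_k(y_{j_i})-1|<3\eta$. The definition of $\mathcal G_2$ gives $\|B_i^\pm\|\ge e^{1.2k}/\lambda=\Gamma$. Looking at the last $\nu-1$ coordinates, the left side of \eqref{eq:apart} is at least $d_k-2r_0\ge\frac1{200Qk}\ge k^{-1.1}$, because $Q\le2k^{\vartheta/2}$ and $\vartheta/2<0.05$.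
\end{proof}

The \emph{blocks} $[j_i-M,j_i+M]$ lie in $[(3i-3)M,3iM)$, so they are pairwise disjoint subsets of $[0,n)$. A site $l\in[0,n)$ is \emph{outer} if $|l-j_i|>k$ for all $i$. A site of the $i$-th block with $|l-j_i|>k$ is outer, because it is at distance more than $M>k$ from the other $j_{i'}$. See Figure~\ref{fig:block}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(12,0);
\draw[line width=2pt] (3.6,0)--(8.4,0);
\foreach \x in {0,3.6,8.4,12} \draw (\x,-0.12)--(\x,0.12);
\fill (6,0) circle (0.1);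
\node[below] at (0,-0.15) {$j_i-M$};
\node[below] at (3.6,-0.15) {$j_i-k$};
\node[below] at (6,-0.15) {$j_i$};
\node[below] at (8.4,-0.15) {$j_i+k$};
\node[below] at (12,-0.15) {$j_i+M$};
\node[above] at (1.8,0.1) {$O_i^-$};
\node[above] at (4.8,0.1) {$B_i^-$};
\node[above] at (6,0.1) {$R$};
\node[above] at (7.2,0.1) {$B_i^+$};
\node[above] at (10.2,0.1) {$O_i^+$};
\end{tikzpicture}
\caption{The $i$-th block of times, not to scale ($k\ll M$). The product over the block is $O_i^+B_i^+\,R\,B_i^-O_i^-$. The perturbation of $g_*$ adjusts the rotation $R$ at the central time $j_i$, vanishes at the other times of the thick segment, so that $B_i^\pm$ are frozen, and changes the outer products $O_i^\pm$.}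
\label{fig:block}
\end{figure}

\section{Interpolation by polynomials of low degree}\label{sec:interp}

Let $S_i=\{y_{j_i+r}:|r|\le k\}$ and $S=\bigcup_iS_i$, so $|S|\le Q(2k+1)\le k^2$. Let $\rho=\frac12k^{-\kappa}$. Distances are taken in $|\cdot|_{\mathbb T}$.

\begin{itemize}
\item[(S1)] \emph{The $2k+1$ points of each $S_i$ are at mutual distance at least $\rho$.} They differ by $\pm l\omega$ with $1\le l\le2k$, and (F1) gives $|l\omega|_{\mathbb T}\ge\min\big(\min_{1\le l'<l_0}|l'\omega|_{\mathbb T},(2k)^{-\kappa}\big)$. The first entry is a positive constant, so the minimum is $(2k)^{-\kappa}\ge\rho$.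
\item[(S2)] \emph{The $S_i$ are pairwise disjoint, and distinct points of $S$ are at distance at least $k^{-1.1}$.} This is \eqref{eq:apart} for points of different $S_i$, and (S1) with $\kappa<1$ for points of the same $S_i$.
\item[(S3)] \emph{$\mathrm{dist}(y_l,S)\ge1/n$ for every outer $l$.} The point $y_l$ differs from each point of $S$ by $l'\omega$ with $1\le|l'|\le n$, and $|l'\omega|_{\mathbb T}\ge n^{-\kappa}$ as in (S1).
\end{itemize}

We want polynomials with prescribed values on $S$. Let $\mathfrak e(x)=\sum_{j=1}^\nu\sin^2\pi x_j$, a polynomial of degree $1$ with $4|x|_{\mathbb T}^2\le\mathfrak e(x)\le\nu$. A product of translates of $\mathfrak e$ over all points of $S$ has degree about $Qk$, and its norm in $\mathcal B$ is too large to be compensated by $\eta$. Instead we let a kernel $K_{W,a}$ of width $\rho$ make the polynomial very small at all points of $S$ at distance at least $\rho/2$. By (S1), an open ball of radius $\rho/2$ contains at most one point of each $S_i$, so at most $Q$ points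 need a factor $\mathfrak e$. A Neumann series then turns very small values into zeros.

We use Bernstein's inequality: a trigonometric polynomial $P$ of degree at most $\Delta$ has $\sup|\partial_jP|\le2\pi\Delta\sup|P|$ for each $j$, so it is Lipschitz for $|\cdot|_{\mathbb T}$ with constant $2\pi\nu\Delta\sup|P|$. Note that $4\pi\nu\Delta\le k$, since $\kappa+3\vartheta<1$.

\begin{lemma}\label{lem:interp}
There are real trigonometric polynomials of degree at most $\Delta$ as follows.
\begin{itemize}
\item[(a)] For each $q\in S$, a polynomial $L_q$ with $L_q(q')=\delta_{qq'}$ for $q'\in S$ and $\sup|L_q|\le2k^{3Q}$.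
\item[(b)] For each $x\notin S$, a polynomial $f\not\equiv0$ with $f|_S=0$ and $|f(x)|\ge k^{-10Q^2}\mathrm{dist}(x,S)\sup|f|$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\gamma=4Q^2+6Q$ and $K=K_{W,a}$ with $W=\lceil8k^\kappa\rceil$, $a=\lceil\gamma\log k\rceil$. If $|x|_{\mathbb T}\ge\rho/2$ then $2W|x|_{\mathbb T}\ge4$, and Lemma~\ref{lem:kernel}(b) gives
\begin{equation}\label{eq:tail}
K(x)\le16^{-a}\le k^{-2\gamma},\qquad2\gamma=8Q^2+12Q .
\end{equation}
The degree of $K$ is at most $aW\le Ck^{\kappa+\vartheta}\log k\le k^{\kappa+2\vartheta}$. Every polynomial below is a linear combination of translates of $K$ times at most $Q$ factors of degree $1$, so its degree is at most $k^{\kappa+2\vartheta}+Q\le\Delta$.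

(a) Let $\mathcal N(q)=\{q'\in S:0<|q-q'|_{\mathbb T}<\rho/2\}$, which has at most $Q-1$ points, and
\[
J_q(x)=K(x-q)\prod_{q'\in\mathcal N(q)}\frac{\mathfrak e(x-q')}{\mathfrak e(q-q')} .
\]
By (S2) each quotient is at most $\frac\nu4k^{2.2}\le k^3$, so the product and $J_q$ are bounded by $k^{3Q}$. Also $J_q(q)=1$, $J_q=0$ on $\mathcal N(q)$, and $|J_q|\le k^{3Q-2\gamma}$ on the rest of $S$ by \eqref{eq:tail}. So the matrix $\mathsf M=(J_q(q'))_{q,q'\in S}$ is $I+\mathsf E$, where the absolute row sums of $\mathsf E$ are at most $k^{2+3Q-2\gamma}\le\frac12$. The maximal absolute row sum is a submultiplicative norm, so $\mathsf M^{-1}=\sum_{j\ge0}(-\mathsf E)^j$ has absolute row sums at most $2$. Put $L_q=\sum_{q'}(\mathsf M^{-1})_{qq'}J_{q'}$. Then $L_q(q'')=(\mathsf M^{-1}\mathsf M)_{qq''}=\delta_{qq''}$ and $\sup|L_q|\le2k^{3Q}$.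

(b) Let $q_0\in S$ be nearest to $x$ and $\varrho=|x-q_0|_{\mathbb T}\in(0,\frac12]$. We choose a polynomial $f_0$ that is not too small at $x$ and very small on $S$, and put $f=f_0-\sum_{q\in S}f_0(q)L_q$, so that $f|_S=0$. If $x$ is very close to $S$ we need a simple zero at $q_0$, and the correction must also be of order $\varrho$.

\emph{Case $\varrho\le k^{-3Q-1}$.} Let $j$ be a coordinate in which $|x-q_0|_{\mathbb T}$ is attained, and let $f_0(\tilde x)=\sin\big(2\pi(\tilde x-q_0)_j\big)J_{q_0}(\tilde x)$. By Bernstein's inequality $|J_{q_0}(x)-1|\le2\pi\nu\Delta k^{3Q}\varrho\le2\pi\nu\Delta/k\le\frac12$, and $|\sin2\pi t|\ge4|t|$ for $|t|\le\frac14$, so $|f_0(x)|\ge2\varrho$. On $S$, $f_0$ vanishes at $q_0$ and on $\mathcal N(q_0)$ and is bounded by $k^{3Q-2\gamma}$ elsewhere. For $q\ne q_0$ we have $L_q(q_0)=0$, so $|L_q(x)|\le4\pi\nu\Delta k^{3Q}\varrho\le k^{3Q+1}\varrho$. The correction at $x$ is at most $k^{2}\,k^{3Q-2\gamma}\,k^{3Q+1}\varrho\le\varrho$. Hence $|f(x)|\ge\varrho$, while $\sup|f|\le k^{3Q}+2k^{2+6Q-2\gamma}\le2k^{3Q}\le k^{10Q^2}$.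

\emph{Case $\varrho>k^{-3Q-1}$.} Let $\mathcal N'=\{q\in S:|q-x|_{\mathbb T}<\rho/2\}$, which has at most $Q$ points, and let $f_0(\tilde x)=K(\tilde x-x)\prod_{q\in\mathcal N'}\mathfrak e(\tilde x-q)$. Then $f_0(x)\ge(4\varrho^2)^{|\mathcal N'|}\ge k^{-6Q^2-2Q}$. On $S$, $f_0$ vanishes on $\mathcal N'$ and is bounded by $\nu^Qk^{-2\gamma}$ elsewhere. The correction is bounded everywhere by
\[
k^2\cdot\nu^Qk^{-2\gamma}\cdot2k^{3Q}=2\nu^Qk^{2-7Q-2Q^2}\cdot k^{-6Q^2-2Q}\le\tfrac12k^{-6Q^2-2Q}.
\]
So $|f(x)|\ge\frac12k^{-6Q^2-2Q}$ and $\sup|f|\le\nu^Q+1\le k^Q$. Since $6Q^2+3Q+1\le10Q^2$ and $\varrho\le1$, the claim follows.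
\end{proof}

The polynomials $\chi_i=L_{y_{j_i}}$ move the central angles one at a time. For the screening step we also need a single direction $h$ that does not touch $S$ and increases the angle at \emph{every} outer site. Part (b) gives a different polynomial for each site, of unknown sign; a sum of squares combines them. Let $V$ be the space of real trigonometric polynomials of degree at most $\Delta$ that vanish on $S$, let $(f_r)$ be an orthonormal basis of $V$ in $L^2(\mathbb T^\nu)$, and put $h=\sum_rf_r^2$.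

\begin{lemma}\label{lem:h}
We have $h\ge0$, $h|_S=0$, and $\|\chi_i\|_{\mathcal B},\|h\|_{\mathcal B}\le e^{k^{\kappa+4\vartheta}}$. With $h_{\min}=k^{-20Q^2}n^{-2}$ and $H=2k^{3Q}/h_{\min}$ we have $h_{\min}^{-1}\le H\le e^{C\ell}$, and for all outer $l$ and all $i$
\begin{equation}\label{eq:h}
h(y_l)\ge h_{\min},\qquad|\chi_i(y_l)|\le H\,h(y_l).
\end{equation}
\end{lemma}

\begin{proof}
If $f=\sum_ra_rf_r\in V$ then $f(x)^2\le h(x)\sum_ra_r^2=h(x)\|f\|_{L^2}^2\le h(x)\sup|f|^2$. With $f$ from Lemma~\ref{lem:interp}(b) this gives $h(x)\ge k^{-20Q^2}\mathrm{dist}(x,S)^2$, and (S3) gives the first bound in \eqref{eq:h}. The second follows from $|\chi_i|\le2k^{3Q}=Hh_{\min}$. The bound on $H$ follows from \eqref{eq:ladder} and $\log n\le C\ell$. For $f$ of degree at most $\Delta$, the Cauchy--Schwarz inequality and Parseval's identity give $\|f\|_{\mathcal B}\le e^{2\pi\nu\Delta}(2\Delta+1)^{\nu/2}\|f\|_{L^2}$. There are at most $(2\Delta+1)^\nu$ functions $f_r$ and $\mathcal B$ is a Banach algebra, so $\|h\|_{\mathcal B}\le e^{4\pi\nu\Delta}(2\Delta+1)^{2\nu}$,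 and $\|\chi_i\|_{\mathcal B}\le2k^{3Q}e^{2\pi\nu\Delta}(2\Delta+1)^{\nu/2}$. Both are at most $e^{C\Delta}\le e^{k^{\kappa+4\vartheta}}$.
\end{proof}

\subsection*{The family of perturbations}

Let $\mathrm{Arg}$ be the principal argument; $|w-1|\le a<1$ implies $|\mathrm{Arg}\,w|\le\arcsin a\le\frac\pi2a$. Put $t_i^0=-\frac1{4\pi}\mathrm{Arg}\,\Phi_k(y_{j_i})$. By \eqref{eq:near}, $|t_i^0|\le\frac38\eta$. For $t$ in the cube $\mathcal Q=[-\Gamma^{-1},\Gamma^{-1}]^Q$ and $|s|\le2s_0$ let
\[
g_{t,s}=g_*+\sum_{i=1}^Q(t_i^0+t_i)\chi_i+s\,h .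
\]
The term $t_i^0$ makes the tangency exact at scale $k$, the term $t_i$ will make it exact at scale $M$, and $s$ is the screening parameter. Since $\Gamma^{-1}\le\eta\le e^{-k^{\kappa+6\vartheta}/10}$,
\[
\|g_{t,s}-g_*\|_{\mathcal B}\le(2Q\eta+2s_0)\,e^{k^{\kappa+4\vartheta}}\longrightarrow0 .
\]
So $g_{t,s}\in\mathcal U$ and $\|g_{t,s}-g_*\|_{\mathcal B}<\min(\varepsilon,\varepsilon_1)$. On $S$ the function $g_{t,s}$ agrees with $g_*$ except at the points $y_{j_i}$, where $g_{t,s}(y_{j_i})=g_*(y_{j_i})+t_i^0+t_i$. The factors of $B_i^\pm$ are evaluated at points of $S_i\setminus\{y_{j_i}\}$, and the $S_i$ are disjoint. Hence \emph{the products $B_i^\pm$ are the same for $g_{t,s}$ as for $g_*$.}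

\section{Screening the outer products}\label{sec:screen}

For $g=g_{t,s}$ write
\[
P_{1,i}=A_g^{(M)}(y_{j_i-M})=B_i^-O_i^-,\qquad P_{2,i}=A_g^{(M)}(y_{j_i+1})D=O_i^+B_i^+,
\]
where $O_i^-$ is the product of $A_g(y_l)$ over the outer sites $j_i-M\le l\le j_i-k-1$ and $O_i^+$ the product over the outer sites $j_i+k+1\le l\le j_i+M$. We know nothing about $O_i^\pm$: they have length about $M$, and the perturbation at the outer sites is far larger than $e^{-M}$. By Lemma~\ref{lem:disc}(d) it is enough to prevent a near-tangency between $O_i^\pm$ and $B_i^\pm$, and this must hold for all $t\in\mathcal Q$ at once, since $t$ is chosen afterwards.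

Let $T_i^-(u)=O_i^-\cdot u$ and $T_i^+(u)=\overline{(O_i^+)^{-1}\cdot\bar u}$. These are automorphisms of the disc with $T_i^-(0)=\mathfrak w(O_i^-)$ and $T_i^+(0)=\mathfrak v(O_i^+)$. Let $c_i^-=\mathfrak v(B_i^-)$ and $c_i^+=\mathfrak w(B_i^+)$. They do not depend on $(t,s)$, and $1-4\Gamma^{-2}\le|c_i^\pm|<1$ by \eqref{eq:near} and Lemma~\ref{lem:disc}(a). Let $\hat c_i^\pm=\overline{c_i^\pm}/|c_i^\pm|$.

\begin{lemma}\label{lem:s}
There is $s\in[-s_0,s_0]$ such that $|T_i^\pm(\epsilon)-\hat c_i^\pm|\ge\sigma$ for all $t\in\mathcal Q$, all $i$, both signs $\pm$, and $\epsilon\in\{1,-1\}$.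
\end{lemma}

\begin{proof}
Fix one of the $4Q$ triples $(i,\pm,\epsilon)$, and write $X(t,s)=T_i^\pm(\epsilon)$, a point of the unit circle, and $\hat c=\hat c_i^\pm$.

\emph{Monotone lifts.} Let $f^-,f^+:\mathbb R\to\mathbb R$ be continuous lifts of $F_1,G_1$, so $F_1(e^{ia})=e^{if^-(a)}$ and $G_1(e^{ia})=e^{if^+(a)}$. They are smooth, satisfy $f^\pm(a+2\pi)=f^\pm(a)+2\pi$, and have derivative $(1-b^2)/|1\mp be^{ia}|^2\ge\frac{1-b}{1+b}=\lambda^{-2}$. Fix real representatives of the first coordinates of the $y_l$ and let $\phi_l=\phi_l(t,s)=4\pi\theta_{g_{t,s}}(y_l)\in\mathbb R$. By \eqref{eq:site}, site $l$ acts on arguments by $a\mapsto f^-(a+\phi_l)$ in $T_i^-$ and by $a\mapsto\phi_l+f^+(a)$ in $T_i^+$. Composing these maps, starting from an argument of $\epsilon$, we get $X=e^{i\Theta}$, where $\Theta$ is a smooth function of the at most $M$ phases $\phi_l$ involved. It is increasing in each phase, and it increases by exactly $2\pi$ when one phase increases by $2\pi$. The site acting last is $l_*=j_i-k-1$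 for $T_i^-$ and $l_*=j_i+k+1$ for $T_i^+$, and $\partial\Theta/\partial\phi_{l_*}\ge\lambda^{-2}$.

\emph{The case $t=0$.} Let $\Theta_0(s)$ be the value of $\Theta$ at the phases $\phi_l(0,s)$, $|s|\le2s_0$. We have $\partial_s\phi_l=4\pi h(y_l)\ge0$ for every site, so no site works against $l_*$, and $\Theta_0'\ge4\pi\lambda^{-2}h_{\min}$ by \eqref{eq:h}. Over the interval $|s|\le2s_0$ each phase increases by $16\pi s_0h(y_l)\le16\pi s_0e^{k^{\kappa+4\vartheta}}\le2\pi$. Changing the phases one at a time, we see that $\Theta_0$ increases by at most $2\pi M$. The set $\{a\in\mathbb R:|e^{ia}-\hat c|<\sigma\}$ is a $2\pi$-periodic family of intervals of length $4\arcsin(\sigma/2)\le\pi\sigma$, and at most $M+2$ of them meet the range of $\Theta_0$. So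
\[
\mathcal S=\{s:|s|\le2s_0,\ |e^{i\Theta_0(s)}-\hat c|<\sigma\}
\]
is a union of at most $M+2$ intervals, each of length at most $\lambda^2\sigma/(4h_{\min})$.

\emph{General $t$.} Let $\delta_0=QH\Gamma^{-1}\le Qe^{C\ell+2-1.2k}\le s_0$. By \eqref{eq:h}, $|\sum_{i'}t_{i'}\chi_{i'}(y_l)|\le\delta_0h(y_l)$ at every outer site. So for $|s|\le s_0$ we have $\phi_l(0,s-\delta_0)\le\phi_l(t,s)\le\phi_l(0,s+\delta_0)$ for all sites involved: a change of $t$ is dominated by a small change of $s$. By monotonicity the value of $\Theta$ at $(t,s)$ lies in $[\Theta_0(s-\delta_0),\Theta_0(s+\delta_0)]$, so it equals $\Theta_0(s')$ for some $s'$ with $|s'-s|\le\delta_0$. Hence $|X(t,s)-\hat c|\ge\sigma$ for all $t\in\mathcal Q$ if $|s|\le s_0$ and $\mathrm{dist}(s,\mathcal S)>\delta_0$. The excluded set of $s$ has measure at most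
\[
(M+2)\Big(\frac{\lambda^2\sigma}{4h_{\min}}+2QH\Gamma^{-1}\Big)\le e^{C\ell}\,\Gamma^{-1/2}=e^{C\ell+1-0.6k}.
\]

Summed over the $4Q$ triples this is less than $s_0=e^{-k^{\kappa+5\vartheta}}$, because $\ell=o(k)$ and $\kappa+5\vartheta<1$. The interval $[-s_0,s_0]$ has length $2s_0$, so some $s$ is not excluded.
\end{proof}

Fix $s$ as in Lemma~\ref{lem:s}. Since $1-|c_i^\pm|\le4\Gamma^{-2}\le\sigma/4$, Lemma~\ref{lem:geodesic} gives $|1-c_i^\pm T_i^\pm(0)|\ge\sigma/4$, that is,
\[
|1-\mathfrak v(B_i^-)\mathfrak w(O_i^-)|\ge\sigma/4,\qquad|1-\mathfrak v(O_i^+)\mathfrak w(B_i^+)|\ge\sigma/4 .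
\]
Lemma~\ref{lem:disc}(d) then gives, for all $t\in\mathcal Q$,
\[
|\mathfrak w(P_{1,i})-\mathfrak w(B_i^-)|\le\frac{16}{\Gamma^2\sigma}=16\,\Gamma^{-3/2},\qquad|\mathfrak v(P_{2,i})-\mathfrak v(B_i^+)|\le16\,\Gamma^{-3/2}.
\]
As $|\mathfrak w(B_i^-)|,|\mathfrak v(B_i^+)|\ge\frac12$, the quotients $\mathfrak w(P_{1,i})/\mathfrak w(B_i^-)$ and $\mathfrak v(P_{2,i})/\mathfrak v(B_i^+)$ are within $32\Gamma^{-3/2}<\frac12$ of $1$. Therefore
\begin{equation}\label{eq:mu}
\mu_i(t)=\mathrm{Arg}\,\frac{\mathfrak w(P_{1,i})}{\mathfrak w(B_i^-)}+\mathrm{Arg}\,\frac{\mathfrak v(P_{2,i})}{\mathfrak v(B_i^+)}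
\end{equation}
is a continuous function on $\mathcal Q$ with $|\mu_i|\le128\,\Gamma^{-3/2}$.

\section{Exact simultaneous tangencies}\label{sec:exact}

The correction $t_i$ needed at the $i$-th center depends, through the outer products, on all the corrections $t_{i'}$, and the dependence may oscillate rapidly. It is continuous and much smaller than the size $\Gamma^{-1}$ of the cube, and this is all that Brouwer's theorem requires: a continuous map of a cube into itself has a fixed point.

\begin{proof}[Proof of Proposition~\ref{prop:dense}]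
The map $t\mapsto\big(-\frac1{4\pi}\mu_i(t)\big)_{i=1}^Q$ is continuous and sends $\mathcal Q$ into itself, since $\frac{128}{4\pi}\Gamma^{-3/2}\le\Gamma^{-1}$. Let $t$ be a fixed point and $g=g_{t,s}$. We have $\zeta_g(y_{j_i})=\zeta_{g_*}(y_{j_i})e^{4\pi i(t_i^0+t_i)}$ and $\Phi_k(y_{j_i})=\zeta_{g_*}(y_{j_i})\mathfrak w(B_i^-)\mathfrak v(B_i^+)$, so
\[
\zeta_g(y_{j_i})\,\mathfrak w(P_{1,i})\,\mathfrak v(P_{2,i})=\Phi_k(y_{j_i})\,e^{4\pi i(t_i^0+t_i)}\,\frac{\mathfrak w(P_{1,i})}{\mathfrak w(B_i^-)}\,\frac{\mathfrak v(P_{2,i})}{\mathfrak v(B_i^+)} .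
\]
This number is nonzero, and by \eqref{eq:mu} it has the argument $\mathrm{Arg}\,\Phi_k(y_{j_i})+4\pi t_i^0+4\pi t_i+\mu_i(t)=0$. So it is positive. Since $A_g^{(2M+1)}(y_{j_i-M})=P_{2,i}R_{\theta_g(y_{j_i})}P_{1,i}$, Lemma~\ref{lem:disc}(c), \eqref{eq:upper} and $\|D\|=e^2$ give, for every $i$,
\[
\|A_g^{(2M+1)}(y_{j_i-M})\|\le\max(\|P_{1,i}\|,\|P_{2,i}\|)\le e^{1.36M+C_*+2}.
\]

Let $x\in B(y_0,e^{-5M})$. By \eqref{eq:telescope} with $\Lambda=e^2$ and Lemma~\ref{lem:strip},
\[
\big\|A_g^{(2M+1)}(x+(j_i-M)\omega)-A_g^{(2M+1)}(y_{j_i-M})\big\|\le C(2M+1)e^{4M}e^{-5M}\le1 .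
\]
So each block along the orbit of $x$ has norm at most $2e^{1.36M+C_*+2}\le e^{1.36M+C_*+3}$. The rest of $[0,n)$ consists of at most $Q+1$ intervals of total length $n-Q(2M+1)$, to which we apply \eqref{eq:upper}. Altogether
\begin{align*}
\log\|A_g^{(n)}(x)\|&\le Q(1.36M+C_*+3)+1.36\big(n-Q(2M+1)\big)+(Q+1)C_*\\
&\le1.36\,(n-QM)+C(1+Q).
\end{align*}
Since $n=3QM$, we have $1.36(n-QM)=1.36\cdot\frac23n\le0.91\,n$ and $C(1+Q)\le Cn/M=o(n)$. So $\frac1n\log\|A_g^{(n)}(x)\|<1.2$ on the whole ball, and
\[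
\mathrm{mes}\{\tfrac1n\log\|A_g^{(n)}\|<1.2\}\ge(2e^{-5M})^\nu>\exp\Big(-\frac{5\nu n}{3Q}\Big).
\]
By Proposition~\ref{prop:near} and \eqref{eq:ladder}, $\log n\le Ck^{1-3\vartheta}$, so
\[
5\nu(\log n)^{\vartheta/2}\le Ck^{(1-3\vartheta)\vartheta/2}\le3k^{\vartheta/2}\le3Q .
\]
Hence $\frac{5\nu n}{3Q}\le\psi(n)$, and the measure exceeds $e^{-\psi(n)}$. As $n\ge N$ for large $k$, we have $g\in U_N$ and $\|g-g_*\|_{\mathcal B}<\varepsilon$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}, and with it of Theorem~\ref{thm:answer}.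

\begin{thebibliography}{9}

\bibitem{B}
Bourgain, Proposition 7.18.

\bibitem{GS}
Goldstein and Schlag, Proposition 10.2.

\bibitem{S}
W. Schlag, \emph{Regularity and convergence rates for the Lyapunov exponents of linear co-cycles}, arXiv:1211.0648 (2012).

\end{thebibliography}
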